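# Multiplicities of padded Specht modules in the homology of ordered configurations on a graph

## Theorem A and the words in it

**Theorem A.** Let $\mathbb F$ be a field of characteristic zero, let $\Gamma$ be a connected finite graph not homeomorphic to the circle, let $i\ge 0$, and let $\lambda$ be a partition. Then the function
$$\mathrm{mul}_\lambda\,\mathcal H_i(\Gamma):\quad k\longmapsto \text{multiplicity of } V_{\lambda[k]} \text{ in } \mathcal H_i(\Gamma)_k=H_i(F_k(\Gamma);\mathbb F)\qquad (k\ge|\lambda|+\lambda_1)$$
agrees with a polynomial in $k$ for all sufficiently large $k$.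

This is the statement conjectured by Hainaut, Knudsen and Wawrykow in "Representation asymptotics in the homology of pure graph braid groups", arXiv:2510.00201 (2025), and these notes prove it. The case $\lambda=\varnothing$ was known. Two complements, Theorem B (which graphs have this property when disconnected graphs are allowed) and Theorem C (degrees and leading coefficients), are stated and proved in the last two sections. Theorem A does not depend on them.

Here is the meaning of the terms. A finite graph is a non-empty finite $1$-dimensional CW complex, regarded as a space; loops and multiple edges are allowed. The space $F_k(\Gamma)\subset\Gamma^k$ consists of the $k$-tuples of pairwise distinct points. The symmetric group $\Sigma_k$ permutes the coordinates, hence acts on homology. The irreducible representations of $\Sigma_k$ over $\mathbb F$ are the Specht modules $V_\mu$, $\mu\vdash k$.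

To compare representations of different groups $\Sigma_k$ we let only the first row grow. For $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ a partition of $n$ and $k\ge n+\lambda_1$, the *padded partition* is $\lambda[k]=(k-n,\lambda_1,\lambda_2,\dots)\vdash k$. For example $\varnothing[k]=(k)$ gives the trivial representation, $(1)[k]=(k-1,1)$ gives the standard representation of dimension $k-1$, and $(2)[k]=(k-2,2)$.

We say that a sequence is *eventually polynomial*, abbreviated e.p., if it agrees with a polynomial for all large arguments. Equivalently, its generating function has the form $A(t)/(1-t)^N$ with $A$ a polynomial. In particular sums, shifts and convolutions of e.p. sequences are e.p. The sequence $1,0,1,0,\dots$ is not e.p., because its generating function $1/(1-t^2)$ has a pole at $-1$.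

Specht modules are absolutely irreducible, so enlarging $\mathbb F$ does not change multiplicities. **We assume from now on that $\mathbb F$ is algebraically closed of characteristic $0$.** (A polynomial over $\mathbb F$ with integer values at all large integers has rational coefficients, so nothing is lost.)

## From multiplicities to traces

The purpose of this section is to replace the growing groups $\Sigma_k$ by one fixed group $\Sigma_n$. Call the first $n$ particles $y_1,\dots,y_n$ and forget the names of the remaining $m$ particles, which all become $x$:
$$H_i(n,m)=H_i(F_{n+m}(\Gamma);\mathbb F)_{\Sigma_m},$$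
the coinvariants for permutations of the last $m$ particles. This is a finite-dimensional representation of $\Sigma_n$.

Recall some standard facts. The Frobenius characteristic sends $V_\mu$ to the Schur function $s_\mu$, and $\mathrm{Ind}_{\Sigma_n\times\Sigma_m}^{\Sigma_{n+m}}(V_\nu\otimes 1)$ to $s_\nu h_m$, where $h_m$ is the complete symmetric function ($h_0=1$, $h_m=0$ for $m<0$). The Jacobi–Trudi formula reads $s_{\lambda/\mu}=\det(h_{\lambda_a-\mu_c-a+c})_{a,c}$.

**Lemma 1.** If for all $n$ and all $g\in\Sigma_n$ the function $m\mapsto\operatorname{tr}(g\mid H_i(n,m))$ is e.p., then $\mathrm{mul}_\lambda\mathcal H_i(\Gamma)$ is e.p. for every $\lambda$.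

*Proof.* For $\nu\vdash n$ put
$$\mu_\nu(m)=\dim\operatorname{Hom}_{\Sigma_n}(V_\nu,H_i(n,m))=\frac1{n!}\sum_{g\in\Sigma_n}\chi_\nu(g^{-1})\operatorname{tr}(g\mid H_i(n,m)).$$
This is e.p. by hypothesis. In characteristic $0$ coinvariants and invariants agree, so by Frobenius reciprocity
$$\mu_\nu(m)=\dim\operatorname{Hom}_{\Sigma_{n+m}}\big(\mathrm{Ind}_{\Sigma_n\times\Sigma_m}^{\Sigma_{n+m}}(V_\nu\otimes 1),\,\mathcal H_i(\Gamma)_{n+m}\big).$$

Now let $n=|\lambda|$, let $\ell$ be the number of parts of $\lambda$, and expand the Jacobi–Trudi determinant of $\lambda[k]$ along its first row, which is $h_{k-n},h_{k-n+1},\dots,h_{k-n+\ell}$. Row $a+1$ has entries $h_{\lambda_a-(a+1)+c'}$ for $1\le c'\le\ell+1$. Deleting the first row and column $j+1$ leaves the matrix with entries $h_{\lambda_a-a-1+c}$ for $c\le j$ and $h_{\lambda_a-a+c}$ for $c>j$, where $1\le a,c\le\ell$. This is the Jacobi–Trudi matrix of the skew shape $\lambda/(1^j)$. Hence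
$$s_{\lambda[k]}=\sum_{j=0}^{\ell}(-1)^j\,h_{k-n+j}\,s_{\lambda/(1^j)},\qquad s_{\lambda/(1^j)}=\sum_{\nu\vdash n-j}c_{\nu,j}\,s_\nu ,$$
with constants $c_{\nu,j}$ independent of $k$. Pairing with the characteristic of $\mathcal H_i(\Gamma)_k$ gives
$$\mathrm{mul}_\lambda\mathcal H_i(\Gamma)(k)=\sum_{j=0}^{\ell}(-1)^j\sum_{\nu\vdash n-j}c_{\nu,j}\,\mu_\nu(k-n+j),\tag{1}$$
a finite combination of shifted e.p. functions. $\square$

The proof does not use that $\Gamma$ is connected. Theorem A now follows from the next statement, and the rest of the work is its proof.

**Theorem 2.** Let $\Gamma$ be a connected finite graph, not a circle. For all $i,n\ge0$ and $g\in\Sigma_n$, the function $m\mapsto\operatorname{tr}(g\mid H_i(n,m))$ is e.p.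

## Point, interval and circle by hand

If $\Gamma$ is a point, then $F_k=\emptyset$ for $k\ge2$ and all traces are eventually $0$.

If $\Gamma$ is an interval, then $F_k$ is a disjoint union of $k!$ contractible pieces, one for each ordering of the particles. So $\mathcal H_0$ is the regular representation and higher homology vanishes. The space $H_0(n,m)$ has as basis the words with $m$ letters $x$ and one each of $y_1,\dots,y_n$. A permutation $g\ne1$ fixes no such word, so its trace is $0$; for $g=1$ the trace is $n!\binom{m+n}n$. Theorem 2 holds for these two graphs. Here $\mu_\nu(m)=\dim V_\nu\binom{m+n}{n}$ for $\nu\vdash n$, and (1) becomes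
$$\dim V_{\lambda[k]}=\sum_j(-1)^j\binom{k}{n-j}\sum_{\nu\vdash n-j}c_{\nu,j}\dim V_\nu ,\tag{2}$$
a polynomial of degree $n$ with leading coefficient $\dim V_\lambda/n!$. For $\lambda=(1)$ it is $k-1$, and for $\lambda=(2)$ it is $\binom k2-k=k(k-3)/2$.

For the circle the components of $F_k$ are the cyclic orders of the particles. Take $n=2$. A basis of $H_0(2,m)$ is given by the cyclic words $y_1x^ay_2x^b$ with $a+b=m$. The transposition $g=(1\,2)$ sends $(a,b)$ to $(b,a)$, so its trace is $1$ for $m$ even and $0$ for $m$ odd. Thus $\mu_{(2)}(m)=\frac12(m+1+\operatorname{tr} g)=\lfloor m/2\rfloor+1$, while $\mu_{(1)}(m)=1$, and (1) gives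
$$\mathrm{mul}_{(2)}\mathcal H_0(S^1)(k)=\lfloor (k-2)/2\rfloor+1-1=\lfloor k/2\rfloor-1 .$$
This is not e.p. A permutation of the $y$'s can be undone by a rotation that exchanges the two gaps between them. The proof of Theorem A has to show that on other graphs the particles on an edge keep a *linear* order strong enough to forbid this, at every stage of a homology computation.

**From now on, until the section on Theorem B, $\Gamma$ is connected and not a point, an interval or a circle.** Let $\mathfrak G$ be its graph structure without bivalent vertices, which exists because $\Gamma$ is not a circle. Let $W$ be the set of vertices of valence $\ge3$ (the *essential* vertices), and let $d(w)$ be the valence of $w$. Every vertex outside $W$ is a leaf. An edge with two leaf ends would be all of $\Gamma$, so each edge has at least one end in $W$, and $W\neq\emptyset$.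

## A chain complex of words on edges

We need a small, explicit, $\Sigma_k$-equivariant complex computing $H_*(F_k(\Gamma))$.

Let $\mathfrak G_1$ be any graph structure on $\Gamma$, and let $H(v)$ be the set of half-edges at the vertex $v$. Orient every edge $e$; its half-edges are $e^-$ (at the start) and $e^+$ (at the end). Consider tuples $t=(w_e)_e$ of words, one on each edge, read along the orientation. For a letter $a$ and a half-edge $h$ the operator $a_h$ inserts $a$ at $h$: it replaces $w_e$ by $aw_e$ if $h=e^-$, and by $w_ea$ if $h=e^+$. Operators $a_h,b_{h'}$ with $h\neq h'$ commute, also when $h,h'$ are the two ends of one edge. Operators $a_h,b_h$ at the same half-edge with $a\ne b$ do not commute. Everything below turns on this. Let $\tilde H(v)\subset\mathbb F^{H(v)}$ be the span of the differences $h-h'$.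

**Definition.** $\tilde C_k(\mathfrak G_1)$ is spanned by the symbols $\bigotimes_{v\in S}[\eta_v,a_v]\otimes t$, multilinear in the $\eta_v$. Here $S$ is a set of vertices, called *active*, $\eta_v\in\tilde H(v)$, and the letters are the particles $1,\dots,k$, each occurring exactly once among the $a_v$ and the words of $t$. The degree is $|S|$. Fix an order of the vertices and put
$$\partial=\sum_{v\in S}(-1)^{\#\{u\in S:\,u<v\}}\partial_v,$$
where $\partial_v$ deletes the factor at $v$ and acts on $t$ by $[h-h',a]\otimes t\mapsto(a_h-a_{h'})t$.

For $u\neq v$ the unsigned $\partial_u,\partial_v$ commute, since they use different half-edges, and the signs give $\partial^2=0$. Changing the order of the vertices changes the complex by an isomorphism (a sign on each $S$), and so does changing orientations (reverse words).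

**Proposition 3.** $H_*(F_k(\Gamma);\mathbb F)\cong H_*(\tilde C_k(\mathfrak G))$, $\Sigma_k$-equivariantly.

*Proof.* **Step 1: a cube complex for $F_k(\Gamma)$.** This step produces a cellular model on a loop-free subdivision. Let $\mathfrak G'$ be a subdivision of $\mathfrak G$ without loops. Then $\Gamma^k$ is a regular CW complex as follows. An open cell is given by assigning each particle to a vertex or an open edge, together with an ordered set partition of the particles on each edge; particles in one block coincide. Closed cells are products of simplices $\{0\le s_1\le\dots\le s_r\le1\}$, one per edge, and they are embedded because there are no loops. The fat diagonal $D$ is a subcomplex, and $\Sigma_k$ permutes the cells by affine maps.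

In the barycentric subdivision a point is $\sum t_\sigma b_\sigma$, over a chain of cells with all $t_\sigma>0$, and it lies in the open cell of the largest $\sigma$. So it lies in $D$ exactly when all these $\sigma$ lie in $D$. Off $D$, some $\sigma\not\subset D$ has $t_\sigma>0$. Hence scaling the coordinates $t_\sigma$, $\sigma\subset D$, to $0$ and renormalizing is an equivariant deformation retraction of $F_k(\Gamma)$ onto $|\Delta(\mathcal P)|$, the order complex of the poset $\mathcal P$ of cells not in $D$.

An element of $\mathcal P$ is a state in which each vertex carries at most one particle and each edge carries a word. Passing to a face not in $D$ means moving some extreme particles of edges to adjacent vertices without collisions. So $\sigma\le\tau$ if and only if $\tau$ arises from $\sigma$ by choosing a set $A$ of occupied vertices and half-edges $h_v\in H(v)$, $v\in A$, and moving the particle at $v$ into the edge of $h_v$, at the end adjacent to $v$. As there are no loops, $\sigma\le\tau$ determines $(A,(h_v))$, and moves at different vertices commute. Therefore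
$$\mathcal P_{\ge\sigma}\cong\prod_{v\text{ occupied in }\sigma}\{\text{stay}<h:h\in H(v)\},$$
where the different $h$ are incomparable, and each interval $[\sigma,\tau]$ is a Boolean lattice $2^A$.

The order complex of $2^A$ is a triangulated cube $[0,1]^A$. A chain not containing the minimum lies in a facet "coordinate $v=1$", and a chain not containing the maximum lies in a facet "coordinate $v=0$". So $|\Delta(\mathcal P)|$ is a regular CW complex whose closed cells are the cubes $|\Delta([\sigma,\tau])|$. The open cells are the unions of the open simplices of chains with minimum $\sigma$ and maximum $\tau$. Orient the cubes by the order of the vertices. In the facet "coordinate $v=0$" the particle stays at $v$; in the facet "coordinate $v=1$" it has been moved. Hence the cellular complex $K$ is spanned by states in which each vertex is empty, or carries $(v,a)$ (degree $0$), or carries $(h,a)$ with $h\in H(v)$ (degree $1$), with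
$$\partial_v(h,a)=a_h-(v,a)$$
and the same signs as above. $\Sigma_k$ permutes the cells without signs, since orientations come from the order of the vertices.

**Step 2: from $K$ to $\tilde C_k(\mathfrak G')$.** This step removes the states $(v,a)$. One vertex $v$ at a time, replace the span of the local states $\emptyset,(v,a),(h,a)$ by the span of $\emptyset$ and the differences $[h-h',a]:=(h,a)-(h',a)$. Since $\partial_v[h-h',a]=a_h-a_{h'}$, this is a subcomplex. In the quotient $Q$, the vertex $v$ is in a state $(v,a)$ or in the common class of all $(h,a)$ (here $H(v)\ne\emptyset$ is used). There $\partial_v$ is $-\mathrm{id}$ from the second kind to the first. Write $\partial=\partial'+d_v$ on $Q$, where $d_v$ is the signed part coming from $v$. It is an isomorphism from the second kind onto the first. Let $s$ be its inverse, extended by $0$. Since $\partial'd_v+d_v\partial'=0$, also $\partial's+s\partial'=0$, so $\partial s+s\partial=\mathrm{id}$ and $Q$ is acyclic. After all vertices are treated, $\tilde C_k(\mathfrak G')\hookrightarrow K$ is a quasi-isomorphism.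

**Step 3: removing a bivalent vertex $b$.** This step goes back from $\mathfrak G'$ to $\mathfrak G$. The two half-edges at $b$ lie in different edges $e'\neq e''$, since otherwise $\Gamma$ would be a circle. Orient $e'$ into $b$ and $e''$ out of $b$, let $e$ be the merged edge, and put $b$ first in the order. Let $X_1$ and $X_0$ be the parts of the complex in which $b$ is active and inactive; $X_0$ is a subcomplex. Concatenation $w_{e'}w_{e''}$ defines a surjection $\kappa$ from $X_0$ onto the complex $\tilde C$ of the merged structure. It commutes with the $\partial_v$, $v\neq b$, as these use only half-edges other than the two at $b$. Fix the concatenated word, of length $r$, and everything else. Then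
$$X_1\xrightarrow{\ \partial_b\ }X_0\xrightarrow{\ \kappa\ }\tilde C\qquad\text{is}\qquad\mathbb F^r\to\mathbb F^{r+1}\to\mathbb F .$$
Indeed $X_0$ has one basis vector for each of the $r+1$ ways to cut the word, $X_1$ has one for each letter $a$ of the word $uav$, and $\partial_b$ sends it to $(ua,v)-(u,av)$. This is the augmented chain complex of a path with $r+1$ vertices. So $\partial_b$ is injective with image $\ker\kappa$. The map $X_1\oplus X_0\to\tilde C$ which is $0$ on $X_1$ and $\kappa$ on $X_0$ is a surjective chain map with kernel $X_1\oplus\partial_bX_1$. That kernel is the cone of the isomorphism $\partial_b:X_1\to\partial_bX_1$, hence acyclic. So the map is a quasi-isomorphism. Iterating leads from $\mathfrak G'$ to $\mathfrak G$, and all maps are $\Sigma_k$-equivariant. $\square$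

In $\tilde C_k(\mathfrak G)$ only vertices of $W$ can be active, because a leaf has $\tilde H=0$. In particular $\mathcal H_i(\Gamma)=0$ for $i>|W|$.

**The tripod, by hand.** Let $\Gamma$ be the star with three legs, center $w$, legs $e_1,e_2,e_3$ oriented away from $w$, and $h_j=e_j^-$. So $a_{h_j}$ puts $a$ at the start of the word on leg $j$, like pushing onto a stack. Let $k\ge1$. In degree $0$ the complex is a free $\mathbb F[\Sigma_k]$-module of rank $\binom{k+2}2$, one generator for each triple of lengths. In degree $1$ it is free of rank $2\binom{k+1}2=k(k+1)$, since $\dim\tilde H(w)=2$ and one particle sits at $w$.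

Moreover $H_0=\mathbb F$: the relations say that the top letter of any stack may be moved to any other stack. Move everything to leg $1$. To exchange two adjacent letters $a,b$ there, move the letters above them to leg $2$, then $a$ to leg $3$, $b$ to leg $2$, $a$ to leg $1$, $b$ to leg $1$, and then move the other letters back. So all states are identified. In the representation ring,
$$[\mathcal H_0]-[\mathcal H_1]=\Big(\tbinom{k+2}2-k(k+1)\Big)[\mathrm{reg}]=-\tfrac{(k+1)(k-2)}2[\mathrm{reg}],$$
hence for all $k\ge2$
$$\mathrm{mul}_\lambda\mathcal H_1(k)=\tfrac{(k+1)(k-2)}{2}\dim V_{\lambda[k]}+\begin{cases}1&\lambda=\varnothing\\0&\lambda\ne\varnothing.\end{cases}$$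
By (2) this is a polynomial of degree $2+|\lambda|$, with leading coefficient $\dim V_\lambda/(2\,|\lambda|!)$.

**Bases.** For each $w\in W$ choose a tree with vertex set $H(w)$, all of whose edges join half-edges belonging to different edges of $\Gamma$. This is possible: the graph of all such pairs is complete multipartite with parts of size $\le2$, it has at least two parts since $d(w)\ge3$, and so it is connected. Let $\mathcal G_w$ be the set of the $d(w)-1$ edges of the tree, each oriented, $\alpha=(\alpha^+,\alpha^-)$. The elements $\alpha^+-\alpha^-$, also denoted $\alpha$, form a basis of $\tilde H(w)$. For each $\alpha\in\mathcal G_w$ fix a third half-edge $\alpha^*\in H(w)\setminus\{\alpha^+,\alpha^-\}$, again possible since $d(w)\ge3$. For the tripod we take $\alpha=(h_1,h_2)$, $\alpha^*=h_3$ and $\beta=(h_2,h_3)$, $\beta^*=h_1$.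

**The complex $C$.** Let $C(n,m)=\tilde C_{n+m}(\mathfrak G)_{\Sigma_m}$. As $\Sigma_m$ permutes the basis without signs, $C(n,m)$ has as basis the elements $\bigotimes_{w\in S}[\alpha_w,a_w]\otimes t$ in letters $x$ ($m$ times in total) and $y_1,\dots,y_n$ (once each), with the same formula for $\partial$. Coinvariants are exact in characteristic $0$, so $H_i(C(n,m))\cong H_i(n,m)$ as $\Sigma_n$-representations. Fix $n$ and let $C=\bigoplus_mC(n,m)$, graded also by the $x$-degree $m$.

## The direct module argument: $n=0$, and three obstacles for $n\ge1$

If $n=0$, all particles are $x$, and a tuple of words is just a monomial in $R=\mathbb F[z_e:e\text{ an edge}]$. The operator $x_h$, for $h$ in $e$, is multiplication by $z_e$. So $C=\bigotimes_{w\in W}C_w$ over $R$ with $C_w=(\bigoplus_{\alpha\in\mathcal G_w}R\,[\alpha,x]\to R)$, a complex of finitely generated graded free $R$-modules with $R$-linear differential. Its homology is finitely generated over $R$, and we use the following textbook theorem.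

**Hilbert–Serre.** Let $A$ be a commutative graded $\mathbb F$-algebra with $A_0=\mathbb F$, generated by finitely many elements of degree $1$. If $N$ is a finitely generated graded $A$-module, then $m\mapsto\dim N_m$ is e.p., and for $N\ne0$ of degree $\dim(A/\operatorname{Ann}N)-1$ (eventually zero if that dimension is $0$).

This proves Theorem 2 for $n=0$, and Theorem A for $\lambda=\varnothing$. For $n\ge1$ one would try the same: let "insert an $x$ at $h$" act on $C$. It fails at three places.

First, $x_h$ is not a chain map. Let $y$ be active at $w$ via $\alpha$, and let $h\in\{\alpha^\pm\}$. As $x_h$ commutes with $y_{h'}$ for $h'\ne h$ only,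
$$x_h\,\partial_w([\alpha,y]\otimes t)-\partial_w([\alpha,y]\otimes x_ht)=\pm(x_hy_h-y_hx_h)t\neq0 .$$
In the tripod with $t$ empty and $h=h_1$, the right side is $\pm(xy-yx)$ on leg $1$.

Second, one can filter by how many $y$'s are active, so that the associated graded complex only moves $x$'s and is linear over polynomial rings in the *gaps* between consecutive $y$'s on the edges. The first page $E^1$ of the spectral sequence is then finitely generated over a product $P=\prod_cP_c$, one ring for each placement $c$ of the $y$'s. But $d_1$ is not $P$-linear. In the tripod with $n=1$ let $c$ be the placement "$y$ active via $\alpha$" and $u=[\alpha,y]\otimes(\text{empty words})$. Then $d_1u$ is the difference of the classes "$y$ on leg $1$" and "$y$ on leg $2$", which is nonzero. For the idempotent $1_c\in P$ we get $d_1(1_cu)=d_1u\ne0$ but $1_c\,d_1u=0$. So nothing can be said about $E^2$ in this way.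

Third, even with linearity, finite generation does not control traces. The group element $g$ acts semilinearly, permuting the ring variables. On $\mathbb F[t_1,t_2]$ with $g$ exchanging $t_1,t_2$, the trace of $g$ in degree $m$ is $1$ for $m$ even and $0$ for $m$ odd. This is exactly what happened on the circle.

The way around all three is a subring $\Lambda\subset P$. It must be large enough that $E^1$ is finitely generated over it, and small enough that its generators lift to filtered chain maps of $C$. It must also contain elements recording the linear order of the $y$'s on each edge, so that a prime ideal of $\Lambda$ fixed by $g$ is fixed *pointwise modulo itself*.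

## The filtration and the gap rings

This section sets up the spectral sequence precisely. Let $F_pC$ be spanned by the basis elements with at most $p$ active vertices labelled by $y$'s. Then $\partial F_p\subset F_p$ and $0\le p\le n$, so the spectral sequence with $d_r:E^r_{p,q}\to E^r_{p-r,q+r-1}$ converges and $E^\infty_{p,q}=E^{n+1}_{p,q}=\mathrm{gr}_pH_{p+q}(C)$. It is compatible with the $x$-degree and with $\Sigma_n$.

**Definition.** A *$y$-placement* $c$ consists of a set $S_c\subset W$ of $y$-active vertices with data $(\alpha_w,y_{j_w})$, $w\in S_c$, and for each edge the sequence of $y$'s on it, each $y_j$ being used once in total. If the edge $e$ carries $r_e$ letters $y$, it has gap variables $t_{e,0},\dots,t_{e,r_e}$. Let $P_c$ be the polynomial ring on all gap variables, and put $z_{e^-}=t_{e,0}$, $z_{e^+}=t_{e,r_e}$.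

The set of $y$-placements is finite. In the tripod with $n=1$ there are five: $y$ on leg $1$, $2$ or $3$, with four gap variables each, and $y$ active via $\alpha$ or $\beta$, with three gap variables each. (If $r_e=0$ then $z_{e^-}=z_{e^+}$.)

Recording the numbers of $x$'s in the gaps identifies $x_h$, on words with fixed $y$'s, with multiplication by $z_h$. The differential $d_0$ deactivates only $x$-active vertices. So $E^0=\bigoplus_cE^0(c)$ with
$$E^0(c)=\bigotimes_{w\in W\setminus S_c}C_w,\qquad C_w=\Big(\bigoplus_{\alpha\in\mathcal G_w}P_c\,[\alpha,x]\to P_c\Big),\quad[\alpha,x]\mapsto z_{\alpha^+}-z_{\alpha^-},\tag{3}$$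
tensor over $P_c$, placed in filtration degree $p=|S_c|$, up to the usual signs from reordering vertices. Thus $d_0$ is $P_c$-linear and each $E^1(c)$ is a finitely generated graded $P_c$-module. The ring $P=\prod_cP_c$ acts on $E^0$ and $E^1$, and $E^1$ is finitely generated over $P$. The group $\Sigma_n$ relabels the $y$'s. It acts on $P$ by carrying $P_c$ to $P_{gc}$, and on $E^0,E^1$ semilinearly: $g(fu)=(gf)(gu)$.

## The functions $\psi$, $\delta$, $o$ and the ring $\Lambda$

Here is how to guess elements of $P$ compatible with $d_1$. Suppose $y$ is active via $\alpha$ and enters the edge of $h\in\{\alpha^\pm\}$. The $x$'s already on that edge then lie *behind* $y$, in the gap on the far side. So $z_h$ before entering corresponds to the outer gap after entering. The gap between $y$ and the vertex is filled from the vertex, and up to homology an $x$ there may equally well sit on a third half-edge $\alpha^*$. So $z_{\alpha^*}$ before corresponds to the inner gap after. Hence "inner minus outer" should be continued by $z_{\alpha^*}-z_h$, and "the gap at $h$ next to the vertex" by $z_{\alpha^*}$.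

**Definition.** Put $\varepsilon_{e^-}=1$, $\varepsilon_{e^+}=-1$. Define elements of $P$ by their components in $P_c$:

* $\psi_h$, for $h\in H(w)$, $w\in W$: $\psi_h|_c=z_{\alpha^*}$ if $w\in S_c$ with $\alpha_w=\alpha$ and $h\in\{\alpha^\pm\}$; otherwise $\psi_h|_c=z_h$.
* $\delta_{j,e}$: if $y_j$ lies on $e$, then $\delta_{j,e}|_c$ is the gap immediately left of $y_j$ minus the gap immediately right of it. If $y_j$ is active via $\alpha$ and one of $\alpha^\pm$, call it $h$, is a half-edge of $e$ (at most one is, by the choice of the trees), it is $\varepsilon_h(z_{\alpha^*}-z_h)$. Otherwise it is $0$.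
* $o_{j,k,e}$, for $j\ne k$: say that $y_j$ is *at* $e$ in $c$ if it is on $e$ or active via an $\alpha$ containing $e^-$ or $e^+$. The labels at $e$ are linearly ordered: first the one active through $e^-$ (if any), then those on $e$ from left to right, then the one active through $e^+$ (if any). No label is active through both ends of $e$. Put $o_{j,k,e}|_c=\delta_{j,e}\delta_{k,e}|_c$ if $y_j,y_k$ are both at $e$ and $j$ precedes $k$; otherwise $0$.

In the tripod with $n=1$, $\psi_{h_1}$ and $\delta_{1,e_1}$ have these components. For $y$ on leg $1$: $t_{e_1,0}$ and $t_{e_1,0}-t_{e_1,1}$. For $y$ on leg $2$ or $3$: $z_{h_1}$ and $0$. For $y$ active via $\alpha=(h_1,h_2)$: $z_{h_3}$ and $z_{h_3}-z_{h_1}$. For $y$ active via $\beta=(h_2,h_3)$: $z_{h_1}$ and $0$.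

Componentwise one reads off, for distinct indices,
$$o_{j,k,e}+o_{k,j,e}=\delta_{j,e}\delta_{k,e},\qquad o_{j,k,e}\,o_{k,j,e}=0,\qquad o_{j,k,e}\,o_{k,l,e}\,o_{l,j,e}=0.\tag{4}$$
For the first two: if both labels are at $e$, exactly one precedes the other, and otherwise all terms vanish. For the third: three labels cannot precede each other cyclically in a linear order. Also $g\psi_h=\psi_h$, $g\delta_{j,e}=\delta_{gj,e}$ and $g\,o_{j,k,e}=o_{gj,gk,e}$.

**Definition.** $\Lambda\subset P$ is the $\mathbb F$-subalgebra generated by all $\psi,\delta,o$, and $\Lambda_0\subset\Lambda$ is the one generated by all $\psi,\delta$, which have degree $1$. Both are graded and $\Sigma_n$-stable.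

A toy version shows why the $o$'s are there. Take one edge with two $y$'s on it, and only the two orders $c=(y_1y_2)$ and $c'=(y_2y_1)$, with gaps $t_0,t_1,t_2$ and $\psi=t_0$ in both. Then $\delta_1=(t_0-t_1,\,t_1-t_2)$ and $\delta_2=(t_1-t_2,\,t_0-t_1)$. The three elements $\psi,\delta_1,\delta_2$ generate a polynomial ring, since they map to coordinates of $P_c$. The transposition swaps $\delta_1,\delta_2$, so the prime ideal $0$ is stable but the action is not trivial modulo it. Adjoining $o_{12}=(\delta_1\delta_2,0)$ and $o_{21}=(0,\delta_1\delta_2)$ makes the ring see the two orders: now $0$ is no longer prime, since $o_{12}o_{21}=0$, and the kernels of the two projections are exchanged by the transposition.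

**Lemma 4.** $\Lambda_0\to P_c$ is surjective for each $c$. Hence $P$, and therefore $\Lambda$, is a finite $\Lambda_0$-module, and $E^1$ is finitely generated over $\Lambda_0$.

*Proof.* First, all $z_h$ with $h\in H(w)$, $w\in W$, are in the image. If $w\notin S_c$, then $z_h=\psi_h$. If $w\in S_c$ with data $\alpha,y_j$, then $z_h=\psi_h$ for $h\notin\{\alpha^\pm\}$, in particular for $h=\alpha^*$; and for $h\in\{\alpha^\pm\}$ in the edge $e$ we have $z_h=z_{\alpha^*}-\varepsilon_h\delta_{j,e}$. Next, each edge has an end in $W$, so at least one extreme gap of it is in the image. The other gaps follow, because consecutive gaps differ by $\pm\delta_{j,e}$, where $y_j$ is the letter between them. So each $P_c$ is a cyclic $\Lambda_0$-module and $P$ is a finite product of such. The ring $\Lambda_0$ is a finitely generated commutative algebra, hence noetherian, so the submodule $\Lambda\subset P$ is finite. Finally, $E^1(c)$ is finitely generated over $P_c$, hence over $\Lambda_0$. $\square$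

## Lifting $\psi$, $\delta$, $o$ to chain maps

The aim now is linearity of *all* differentials $d_r$ over $\Lambda$. It is enough to realize each generator by a filtered chain map.

**Proposition 5.** For each generator $\rho\in\{\psi_h,\delta_{j,e},o_{j,k,e}\}$ of $\Lambda$ there is a filtration-preserving chain map $\Phi_\rho:C\to C$, of degree $0$ and raising the $x$-degree by $\deg\rho$, which induces multiplication by $\rho$ on $E^0$.

*Proof.* **Step 1: a local chain bounding a commutator.** The failure of $x_h$ to be a chain map was the commutator $[x_h,y_h]t:=x_hy_ht-y_hx_ht$. We write it as a boundary, using the third half-edge. Let $\alpha\in\mathcal G_w$ and $h\in\{\alpha^\pm\}$. Put $s_h=1$ if $h=\alpha^+$ and $s_h=-1$ if $h=\alpha^-$. Let $\bar h$ be the other element of $\{\alpha^\pm\}$, and write $*$ for $\alpha^*$. For $y=y_j$ define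
$$c_{h,\alpha}(y)\,t=[h-*,x]\otimes(y_h-y_{\bar h})t\;-\;s_h[\alpha,y]\otimes(x_h-x_*)t .$$
As $s_h\alpha=h-\bar h$, and operators at the distinct half-edges $h,\bar h,*$ commute,
$$\partial_w\,c_{h,\alpha}(y)t=(x_h-x_*)(y_h-y_{\bar h})t-(y_h-y_{\bar h})(x_h-x_*)t=[x_h,y_h]\,t.\tag{5}$$
Modulo terms with fewer $y$-active vertices, $c_{h,\alpha}(y)t$ is $-s_h[\alpha,y]\otimes(x_h-x_*)t$. So replacing the factor $[\alpha,y]$ by $c_{h,\alpha}(y)$ induces on $E^0$ multiplication by $-s_h(z_h-z_{\alpha^*})$.

**Step 2: why signs may be ignored.** Each $\Phi$ below acts on words and replaces factors at certain active vertices by degree-$1$ factors at the same vertices. So the set of active vertices is unchanged, and the sign of $\partial_v$ is the same in $\Phi\partial_v$ and $\partial_v\Phi$. Hence it suffices to check $\Phi\partial_v=\partial_v\Phi$ for the unsigned $\partial_v$, for each active $v$. A replacement $c_{h,\alpha}(y)$ at $w$ uses only operators at half-edges of $w$, and these commute with all operators used by $\partial_{w'}$, $w'\neq w$. No $\Phi$ below increases the number of $y$-active vertices.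

**Step 3: lifting $\psi_h$, $h\in H(w)$.** We correct $x_h$ by the chain of Step 1. Let $\Phi$ act as $x_h$ on words, except that if $w$ is $y$-active via $\alpha$ with $h\in\{\alpha^\pm\}$, then
$$\Phi([\alpha,y]\otimes t)=[\alpha,y]\otimes x_ht+s_h\,c_{h,\alpha}(y)t .$$
For $\partial_{w'}$ with $w'\ne w$, the operators involved sit at different half-edges and commute. For $\partial_w$: the operator $x_h$ commutes with all $x_{h'}$, and with all $y_{h'}$ for $h'\neq h$, which settles the case without correction. If $h\in\{\alpha^\pm\}$, then
$$\Phi\partial_w([\alpha,y]\otimes t)=x_h(y_{\alpha^+}-y_{\alpha^-})t=(y_{\alpha^+}-y_{\alpha^-})x_ht+s_h[x_h,y_h]t,$$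
and this is $\partial_w\Phi([\alpha,y]\otimes t)$ by (5). On $E^0$ we get multiplication by $z_h$, respectively by $z_h+s_h\cdot(-s_h)(z_h-z_{\alpha^*})=z_{\alpha^*}$; that is $\psi_h$.

**Step 4: lifting $\delta_{j,e}$.** On words, let $D_j=D_{j,e}$ replace $y_j$ in $w_e$ by $xy_j-y_jx$, and let $D_j=0$ if $y_j$ is not in $w_e$. It commutes with $a_h$ for $a\neq y_j$. For $t$ not containing $y_j$,
$$D_j\,y_{j,h}t=\varepsilon_h[x_h,y_{j,h}]t\ \text{ if }h\in\{e^\pm\},\qquad D_j\,y_{j,h}t=0\ \text{ otherwise}.\tag{6}$$
Indeed, for $h=e^-$: $y_jw\mapsto xy_jw-y_jxw$. For $h=e^+$: $wy_j\mapsto wxy_j-wy_jx$, which is $(y_{j,h}x_h-x_hy_{j,h})w$. Let $\Phi$ act by $D_j$ if $y_j$ is not active. If $y_j$ is active via $\alpha$, let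
$$\Phi([\alpha,y_j]\otimes t)=s_h\varepsilon_h\,c_{h,\alpha}(y_j)t$$
if some (then unique) $h\in\{\alpha^\pm\}$ lies in $e$, and $0$ otherwise. Removing active vertices with a label other than $y_j$ commutes with $\Phi$. If $y_j$ is active at $w$ via $\alpha$, then by (6) $\Phi\partial_w$ gives $D_j(y_{j,\alpha^+}-y_{j,\alpha^-})t=s_h\varepsilon_h[x_h,y_{j,h}]t$, respectively $0$. By (5) this is $\partial_w\Phi$. On $E^0$ we get left gap minus right gap, respectively $s_h\varepsilon_h\cdot(-s_h)(z_h-z_{\alpha^*})=\varepsilon_h(z_{\alpha^*}-z_h)$, respectively $0$; that is $\delta_{j,e}$.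

**Step 5: lifting $o_{j,k,e}$.** Let $D_{jk}$ replace $y_j$ by $xy_j-y_jx$ and $y_k$ by $xy_k-y_kx$ in $w_e$ if both are in $w_e$ and $y_j$ is left of $y_k$; otherwise $D_{jk}=0$. It commutes with $a_h$ for $a\ne y_j,y_k$. If $t$ contains $y_k$ but not $y_j$, then
$$D_{jk}\,y_{j,h}t=[x_h,y_{j,h}]D_kt\ \text{ if }h=e^-,\qquad=0\ \text{ if }h\neq e^-,\tag{7}$$
because a letter inserted at $e^-$ is leftmost, a letter inserted at $e^+$ is to the right of all others, and a letter inserted elsewhere is not on $e$. If $t$ contains $y_j$ but not $y_k$, then likewise
$$D_{jk}\,y_{k,h}t=-[x_h,y_{k,h}]D_jt\ \text{ if }h=e^+,\qquad=0\ \text{ if }h\ne e^+.\tag{8}$$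
Define $\Phi$ by cases:

* neither $y_j$ nor $y_k$ active: $D_{jk}$;
* only $y_j$ active: $[\alpha,y_j]\otimes t\mapsto s_h\,c_{h,\alpha}(y_j)D_kt$ if $h=e^-\in\{\alpha^\pm\}$, else $0$;
* only $y_k$ active: $[\alpha,y_k]\otimes t\mapsto-s_h\,c_{h,\alpha}(y_k)D_jt$ if $h=e^+\in\{\alpha^\pm\}$, else $0$;
* $y_j$ active at $w$ via $\alpha$ and $y_k$ active at $w'$ via $\alpha'$ (so $w\neq w'$): replace the two factors by $-s_hs_{h'}\,c_{h,\alpha}(y_j)\,c_{h',\alpha'}(y_k)$ if $h=e^-\in\{\alpha^\pm\}$ and $h'=e^+\in\{\alpha'^\pm\}$, else $0$.

Now the chain map property, for each vertex that can be removed.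

* A vertex with a label other than $y_j,y_k$: $D_j,D_k,D_{jk}$ commute with its operators, and so do the replacements $c$, by Step 2. (Also $D_k$ commutes with the operators $x_{h'},y_{j,h'}$ occurring in $c_{h,\alpha}(y_j)$, and $D_j$ with those in $c_{h,\alpha}(y_k)$, so the order in which they are written does not matter.)
* Only $y_j$ active, at $w$, and $\partial_w$: by (7), $\Phi\partial_w$ gives $D_{jk}(y_{j,\alpha^+}-y_{j,\alpha^-})t=s_h[x_h,y_{j,h}]D_kt$ if $h=e^-\in\{\alpha^\pm\}$, else $0$. By (5) this is $\partial_w\Phi$.
* Only $y_k$ active, at $w$, and $\partial_w$: by (8), $\Phi\partial_w$ gives $-s_h[x_h,y_{k,h}]D_jt$ if $h=e^+\in\{\alpha^\pm\}$, else $0$. This is $\partial_w\Phi$.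
* Both active, $\partial_{w'}$: if $e^-\notin\{\alpha^\pm\}$, then $\Phi\partial_{w'}=0$ and $\Phi=0$. If $h=e^-\in\{\alpha^\pm\}$, then $\Phi\partial_{w'}$ gives $s_hc_{h,\alpha}(y_j)D_k(y_{k,\alpha'^+}-y_{k,\alpha'^-})t$. By (6) only half-edges of $e$ in $\{\alpha'^\pm\}$ contribute. Since $e^-\in H(w)$ and $w'\neq w$, only $h'=e^+$ can occur, with $\varepsilon_{h'}=-1$. The result is $-s_hs_{h'}c_{h,\alpha}(y_j)[x_{h'},y_{k,h'}]t$ if $h'=e^+\in\{\alpha'^\pm\}$ and $0$ otherwise, which equals $\partial_{w'}\Phi$.
* Both active, $\partial_w$: if $e^+\notin\{\alpha'^\pm\}$, then $\Phi\partial_w=0$ and $\Phi=0$. If $h'=e^+\in\{\alpha'^\pm\}$, then $\Phi\partial_w$ gives $-s_{h'}c_{h',\alpha'}(y_k)D_j(y_{j,\alpha^+}-y_{j,\alpha^-})t$. Since $e^+\in H(w')$, only $h=e^-$ can contribute, with $\varepsilon_h=1$. The result is $-s_hs_{h'}c_{h',\alpha'}(y_k)[x_h,y_{j,h}]t$ if $h=e^-\in\{\alpha^\pm\}$ and $0$ otherwise, which equals $\partial_w\Phi$.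

On $E^0$ each factor $s_h\varepsilon_hc_{h,\alpha}(y)$ contributes $\varepsilon_h(z_{\alpha^*}-z_h)$ as in Step 4, and each $D$ contributes left gap minus right gap. In the four cases the sign is the product of the required $s_h\varepsilon_h$, since $\varepsilon_{e^-}=1$ and $\varepsilon_{e^+}=-1$. So we get $\delta_{j,e}\delta_{k,e}$ when $j$ precedes $k$ at $e$, and $0$ otherwise; that is $o_{j,k,e}$. $\square$

**Consequence.** Each $\Phi_\rho$ acts on the whole spectral sequence and commutes with all $d_r$, and on $E^1$ it is multiplication by $\rho$. So $d_1$ is $\Lambda$-linear and $E^2$ is a $\Lambda$-module on which $\Phi_\rho$ acts as $\rho$. Inductively, each $E^r_{p,q}$ with $r\ge1$ is a $\Lambda$-module, a subquotient of $E^1_{p,q}$, with $d_r$ $\Lambda$-linear and $\Sigma_n$ acting semilinearly. By Lemma 4 and noetherianity all $E^r_{p,q}$, in particular $E^\infty_{p,q}$, are finitely generated graded $\Lambda_0$-modules. Since $\Lambda_0$ is generated in degree $1$, every finitely generated graded $\Lambda_0$-module has an e.p. Hilbert function. For $g=1$ this already gives Theorem 2. The remaining problem is the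 third obstacle, semilinearity.

## Stable primes and traces: proof of Theorem 2

**Lemma 6.** Let $g\in\Sigma_n$ and let $\mathfrak p\subset\Lambda$ be a prime with $g\mathfrak p=\mathfrak p$. Then $g$ acts trivially on $\Lambda/\mathfrak p$. Moreover, if $gj\neq j$, then $\delta_{j,e}\in\mathfrak p$ for all $e$.

*Proof.* **Step 1: a $g$-invariant linear order.** Its purpose is to show that $g$ fixes every label whose $\delta$ is not in $\mathfrak p$. Fix $e$ and let $J=\{j:\delta_{j,e}\notin\mathfrak p\}$. This set is $g$-stable, as $\delta_{gj,e}=g\delta_{j,e}$. For distinct $j,k\in J$ we have $\delta_{j,e}\delta_{k,e}\notin\mathfrak p$. By the first relation in (4) at least one of $o_{j,k,e},o_{k,j,e}$ is not in $\mathfrak p$, and by the second at least one is in $\mathfrak p$. So exactly one is not in $\mathfrak p$. Write $j<k$ if $o_{j,k,e}\notin\mathfrak p$. If $j<k<l$, then the third relation forces $o_{l,j,e}\in\mathfrak p$, so $j<l$. Thus $<$ is a linear order on $J$, and $g$ preserves it, since $o_{gj,gk,e}=g\,o_{j,k,e}$. An order-preserving bijection of a finite linearly ordered set is the identity, so $g|_J=\mathrm{id}$.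 Hence $gj\ne j$ implies $\delta_{j,e}\in\mathfrak p$, for every $e$.

**Step 2: the generators of $\Lambda$ modulo $\mathfrak p$.** We check that $g$ fixes each of them. $\psi_h$ is fixed. $\delta_{j,e}$ is fixed if $j\in J$; otherwise $\delta_{j,e}$ and $\delta_{gj,e}$ are both in $\mathfrak p$. If $j,k\in J$, then $o_{j,k,e}$ is fixed. Otherwise, multiplying the first relation in (4) by $o_{j,k,e}$ and using the second, $o_{j,k,e}^2=o_{j,k,e}\delta_{j,e}\delta_{k,e}\in\mathfrak p$. So $o_{j,k,e}\in\mathfrak p$, and also $g\,o_{j,k,e}\in g\mathfrak p=\mathfrak p$. $\square$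

**Lemma 7.** Let $N$ be a finitely generated graded $\Lambda$-module with a degree-preserving semilinear action of the finite group $\langle g\rangle$, $g\in\Sigma_n$. Then $m\mapsto\operatorname{tr}(g\mid N_m)$ is e.p., of degree at most $\max\{\dim\Lambda/\mathfrak p\}-1$ over the $g$-stable primes $\mathfrak p\in\operatorname{Supp}N$, and eventually zero if there are none.

*Proof.* We peel off from $N$ a nonzero $g$-stable graded submodule on which the trace is understood, and repeat.

**Step 1: a prime annihilator.** Let $N\neq0$, and let $\mathfrak p=\operatorname{Ann}(u)$ be maximal among the annihilators of nonzero homogeneous elements; it exists because $\Lambda$ is noetherian. It is a proper homogeneous ideal. Let $a,b$ be homogeneous with $ab\in\mathfrak p$ and $b\notin\mathfrak p$. Then $\operatorname{Ann}(bu)\supseteq\mathfrak p$ equals $\mathfrak p$ by maximality, and it contains $a$. For a $\mathbb Z$-graded ring, primality of a homogeneous ideal may be tested on homogeneous elements, so $\mathfrak p$ is prime. It lies in $\operatorname{Supp}N$.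

**Step 2: its translates give a direct sum.** We need this to see how $g$ permutes pieces. Let $\mathfrak p=\mathfrak p_1,\dots,\mathfrak p_s$ be the distinct translates of $\mathfrak p$ under $\langle g\rangle$. As $g\operatorname{Ann}(u)=\operatorname{Ann}(gu)$, each is maximal in the same sense, so $\mathfrak p_i\not\subset\mathfrak p_j$ for $i\neq j$. Let $U_{\mathfrak p_i}=\{u:\mathfrak p_iu=0\}$, a graded submodule. The sum $N'=\sum_iU_{\mathfrak p_i}$ is direct. Suppose $\sum u_i=0$ with $u_i\in U_{\mathfrak p_i}$ homogeneous of the same degree and, say, $u_1\ne0$. Then $u_1=-\sum_{i\ge2}u_i$ is killed by $\mathfrak p_1+\prod_{i\ge2}\mathfrak p_i$. This is strictly larger than $\mathfrak p_1$, because $\mathfrak p_1$ is prime and contains no $\mathfrak p_i$ with $i\ge2$. That contradicts the maximality of $\mathfrak p_1$.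

**Step 3: the trace on $N'$.** The element $g$ permutes the summands $U_{\mathfrak p_i}$ transitively. If $s\ge2$, no summand is mapped to itself, and the trace of $g$ on $N'_m$ is $0$. If $s=1$, then $g\mathfrak p=\mathfrak p$. By Lemma 6, $g\lambda-\lambda\in\mathfrak p$ for all $\lambda\in\Lambda$, so $g(\lambda u)=(g\lambda)(gu)=\lambda\,gu$ on $N'=U_{\mathfrak p}$: the action is $\Lambda$-*linear*. As $g$ has finite order and $\mathbb F$ is algebraically closed of characteristic $0$, $N'$ is the direct sum of the eigenspaces $N'_\zeta$. These are graded submodules, finitely generated over $\Lambda_0$ and over $\Lambda/\mathfrak p$. Now $\Lambda/\mathfrak p$ is finite over the image $\Lambda_0/(\mathfrak p\cap\Lambda_0)$, which has the same dimension. So by Hilbert–Serre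
$$\operatorname{tr}(g\mid N'_m)=\sum_\zeta\zeta\,\dim(N'_\zeta)_m$$
is e.p. of degree at most $\dim\Lambda/\mathfrak p-1$.

**Step 4: induction.** $N'\ne0$ is a $g$-stable graded submodule, traces add along $0\to N'\to N\to N/N'\to0$, and $\operatorname{Supp}(N/N')\subset\operatorname{Supp}N$. Continue with $N/N'$. By noetherianity the process ends after finitely many steps. $\square$

*Proof of Theorem 2.* Points and intervals were treated above. In the remaining case apply Lemma 7 to $N=E^\infty_{p,i-p}$ for $0\le p\le n$ and add:
$$\operatorname{tr}(g\mid H_i(n,m))=\sum_{p=0}^n\operatorname{tr}\big(g\mid(E^\infty_{p,i-p})_m\big).\qquad\square$$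

With Lemma 1, Theorem A is proved. $\blacksquare$

## Disconnected graphs and circles: Theorem B

**Theorem B.** For a finite graph $\Gamma$, possibly disconnected, the following are equivalent: (1) no component of $\Gamma$ is a circle; (2) $\mathrm{mul}_\lambda\mathcal H_i(\Gamma)$ is e.p. for all $i,\lambda$; (3) $\mathrm{mul}_\lambda\mathcal H_0(\Gamma)$ is e.p. for $\lambda\in\{(1),(2),(3)\}$.

*Proof.* **(1)⇒(2).** We reduce to Theorem 2 by the Künneth formula. Let $\Gamma=\bigsqcup_a\Gamma_a$ with no $\Gamma_a$ a circle. $F_k(\Gamma)$ is a disjoint union, over the distributions of the particles among the components, of products of configuration spaces. Taking coinvariants,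
$$H_i(n,m)(\Gamma)=\bigoplus\ \bigotimes_aH_{i_a}(N_a,m_a)(\Gamma_a),$$
the sum being over $\{1,\dots,n\}=\bigsqcup N_a$, $\sum m_a=m$, $\sum i_a=i$. Here $H_{i_a}(N_a,m_a)$ has the named particles indexed by $N_a$. An element $g\in\Sigma_n$ maps the summand $(N_a)$ to $(gN_a)$ without permuting the tensor factors. So $\operatorname{tr}(g)$ is a finite sum, over decompositions with $gN_a=N_a$ for all $a$ and over $(i_a)$, of convolutions in $m$ of functions that are e.p. by Theorem 2. Convolutions of e.p. functions are e.p. Apply Lemma 1, whose proof does not use connectedness.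

**(2)⇒(3)** is trivial.

**(3)⇒(1).** We exhibit a pole at a cube root of unity. Suppose $\Gamma$ has $b\ge1$ circle components. For a graph $\Gamma'$ let
$$G_{\Gamma'}(t,u)=\sum_{m,r}\dim H_0(F_{m+r}(\Gamma'))_{\Sigma_m\times\Sigma_r}\,t^mu^r,\qquad\text{so}\quad G_\Gamma=\prod_aG_{\Gamma_a}.$$

For a circle, $\pi_0F_k$ is the set of cyclic orders, so we count necklaces with $m$ white and $r$ black beads. For $r\ge1$ these are sequences of $r$ gap sizes with sum $m$, up to rotation; for $r=3$ use Burnside's lemma:
$$[u^0]=[u^1]=\tfrac1{1-t},\qquad[u^2]=\tfrac1{(1-t)(1-t^2)},\qquad[u^3]=\tfrac13\Big(\tfrac1{(1-t)^3}+\tfrac2{1-t^3}\Big).$$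

For a non-circle component, $[u^r]G$ is rational with poles only at $t=1$, by Theorem 2 (average the traces over $\Sigma_r$). Moreover $[u^0]G=1+t$ for a point and $\frac1{1-t}$ otherwise. For an interval this is clear. If $W\neq\emptyset$ and $n=0$, there is only one placement $c$, and (3) gives $H_0(C)=P_c/(z_h-z_{h'}:h,h'\in H(w),w\in W)$. All edges meeting at a vertex of $W$ are identified, so by connectedness this is $\mathbb F[z]$, with Hilbert series $\frac1{1-t}$.

Let $\omega$ be a primitive cube root of unity. At $\omega$ all these factors are regular except the circle's $[u^3]$, and all $[u^0]$ are nonzero there ($1+\omega\neq0$). In the expansion of $[u^3]G_\Gamma$ over the components, the terms singular at $\omega$ are therefore those where one circle receives all of $u^3$. So at $\omega$ the polar part of $[u^3]G_\Gamma$ is that of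
$$b\cdot\frac2{3(1-t^3)}\,(1-t)^{-(b-1)}\prod_{\text{non-circle}}[u^0]G_{\Gamma_a},$$
a simple pole with nonzero residue. Hence the coefficients of $[u^3]G_\Gamma$ are not e.p. By Frobenius reciprocity they are the numbers $\dim\operatorname{Hom}(\mathrm{Ind}_{\Sigma_{k-3}\times\Sigma_3}^{\Sigma_k}1,\mathcal H_0(\Gamma)_k)$, $k=m+3$, and for $k\ge6$
$$\mathrm{Ind}_{\Sigma_{k-3}\times\Sigma_3}^{\Sigma_k}1=\bigoplus_{j=0}^3V_{(k-j,j)} .$$
So $\sum_{j=0}^3\mathrm{mul}_{(j)}\mathcal H_0(\Gamma)$, with $(0)=\varnothing$, is not e.p. Since $[u^0]G_\Gamma$ has poles only at $1$, $\mathrm{mul}_\varnothing\mathcal H_0(\Gamma)$ is e.p. Therefore $\mathrm{mul}_\lambda\mathcal H_0(\Gamma)$ is not e.p. for some $\lambda\in\{(1),(2),(3)\}$. $\blacksquare$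

## Degrees and leading coefficients: Theorem C

Let $\Gamma$ be connected with at least one essential vertex, so that the setting of the earlier sections applies. For $i\le|W|$ put
$$\Delta^i=\max\{|\pi_0(\Gamma\setminus W')|:W'\subset W,\ |W'|=i\}.$$
For $i>|W|$ we have $\mathcal H_i(\Gamma)=0$. For the star with $d\ge3$ legs, $\Delta^0=1$ and $\Delta^1=d$.

**Theorem C.** Let $\Gamma$ be as just described, $i\le|W|$, $n=|\lambda|$.

1. The polynomial that $\mathrm{mul}_\lambda\mathcal H_i(\Gamma)$ eventually equals has degree $\le\Delta^i-1+n$. Its coefficient of $k^{\Delta^i-1+n}$ is $\frac{\dim V_\lambda}{n!}L_n$, where $L_n\ge0$ depends only on $\Gamma,i,n$.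
2. Let $n\ge1$. Suppose there is $W'\subset W$ with $|W'|=i$ and $|\pi_0(\Gamma\setminus W')|=\Delta^i$, such that each $w\in W'$ has half-edges in at least two components of $\Gamma\setminus W'$, and some component of $\Gamma\setminus W'$ is a single edge (open, or with a leaf end). Then the degree is exactly $\Delta^i-1+n$, with leading coefficient $\ge\dim V_\lambda\prod_{w\in W'}(d(w)-2)/(\Delta^i+n-1)!$.

For a star with $d\ge3$ legs and $i=1$, take $W'$ to be the center: the degree is exactly $d-1+|\lambda|$ for every $\lambda\ne\varnothing$. For $d=3$ this agrees with the direct computation above. There the leading coefficient is $\dim V_\lambda/(2\,n!)$, so $L_n=\frac12$, and the lower bound in part 2 is $\dim V_\lambda/(n+2)!$.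

**Step 1: supports on $E^1$.** This step bounds the dimensions that can enter Lemma 7. Since $\Lambda\to P_c$ is surjective, the primes of $\Lambda$ in $\operatorname{Supp}E^1(c)$ correspond to primes of $P_c$. Let $\mathfrak p\subset P_c$ be in the support of the part of $E^1(c)$ of total degree $i$, and put $p=|S_c|$, $q=i-p$. Let $U$ be the set of $w\in W\setminus S_c$ with $z_h-z_{h'}\notin\mathfrak p$ for some $h,h'\in H(w)$. For $w\in U$ some $z_{\alpha^+}-z_{\alpha^-}$ with $\alpha\in\mathcal G_w$ is a unit at $\mathfrak p$; otherwise all differences would be in $\mathfrak p$, as the tree is connected. Then $(C_w)_{\mathfrak p}$ is a surjection from a free module of rank $d(w)-1$ onto one of rank $1$. Hence it is homotopy equivalent to a free module of rank $d(w)-2$ in degree $1$. So $E^0(c)_{\mathfrak p}$ has homology only in $q$-degrees $\ge|U|$, and $|U|\le q$.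

Modulo $\mathfrak p$, gaps meeting at a vertex outside $S_c\cup U$ are equal. Let $Y$ be the set of the $n-p$ points of $\Gamma$ occupied by the $y$'s on edges. Then $P_c/\mathfrak p$ is a quotient of the polynomial ring on $\pi_0(\Gamma\setminus(S_c\cup U\cup Y))$, and
$$\dim P_c/\mathfrak p\le|\pi_0(\Gamma\setminus(S_c\cup U\cup Y))|\le\Delta^i+n-p.\tag{9}$$
For the second inequality, $|S_c\cup U|\le p+q=i\le|W|$. Removing further essential vertices never decreases the number of components, because every vertex has adjacent gaps that remain. And removing a point of an open edge adds at most one component.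

If moreover $p=0$ and for some $j$ we have $\delta_{j,e}\in\mathfrak p$ for all $e$, then the two gaps at $y_j$ agree modulo $\mathfrak p$. So $y_j$ may be deleted from $Y$, and $\dim P_c/\mathfrak p\le\Delta^i+n-1$.

**Step 2: part 1.** We feed Step 1 into Lemma 7. $\operatorname{Supp}E^\infty_{p,i-p}\subset\operatorname{Supp}E^1_{p,i-p}$, so by (9) all traces on $H_i(n,m)$ have degree $\le\Delta^i+n-1$. For $g\neq1$ choose $j$ with $gj\ne j$. By Lemma 6, $g$-stable primes contain all $\delta_{j,e}$. So the last remark of Step 1 (if $p=0$), or (9) (if $p\ge1$), gives degree $\le\Delta^i+n-2$. Let $L_n$ be the coefficient of $m^{\Delta^i+n-1}$ in the eventual polynomial of $\dim H_i(n,m)$. It is $\ge0$, since dimensions are. In the formula for $\mu_\nu$ in the proof of Lemma 1 only $g=1$ contributes to this coefficient. So for $\nu\vdash n$ the function $\mu_\nu(m)$ has degree $\le\Delta^i+n-1$ with coefficient $\frac{\dim V_\nu}{n!}L_n$ there. In (1) the terms with $j\ge1$ involve $\nu\vdash n-j$ and have degree $\le\Delta^i+n-1-j$, and the term $j=0$ is $\mu_\lambda(k-n)$. This is part 1.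

**Step 3: primes $\eta_\sigma$ of top dimension.** For part 2 we find $n!$ explicit primes of dimension $\Delta^i+n$ at which $E^\infty$ can be computed. Let $e$ be an edge which is a component of $\Gamma\setminus W'$; its ends in $W$ lie in $W'$. For $\sigma\in\Sigma_n$ let $c_\sigma$ be the placement with all $y$'s on $e$ in the order $\sigma$, and $S_{c_\sigma}=\emptyset$. Let $Y$ be the corresponding set of $n$ points of $e$. Let $\eta_\sigma\subset P_{c_\sigma}$ be the kernel of the map to the polynomial ring on $\pi_0(\Gamma\setminus(W'\cup Y))$ that sends a gap to its component. Since $e$ is a whole component, cutting it at $n$ points adds exactly $n$ components. So this ring has dimension $D=\Delta^i+n$. The ideal $\eta_\sigma$ is generated by the $z_h-z_{h'}$ with $h,h'\in H(w)$, $w\in W\setminus W'$. Regard $\eta_\sigma$ as a prime of $\Lambda$, by preimage under $\Lambda\to P_{c_\sigma}$. Then $\Lambda/\eta_\sigma$ is a polynomial ring in $D$ variables of degree $1$.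

**Step 4: only $c_\sigma$ contributes at $\eta_\sigma$.** We claim $E^1(c')_{\eta_\sigma}=0$ for all $c'\neq c_\sigma$. It is enough to give an element of $\Lambda\setminus\eta_\sigma$ that vanishes on $P_{c'}$. Note $\delta_{j,e}\notin\eta_\sigma$ for all $j$, since the two gaps at $y_j$ are different components; hence $o_{j,k,e}\notin\eta_\sigma$ if $j$ precedes $k$ in $\sigma$. The cases are the following.

* Some $y_j$ is not at $e$ in $c'$: take $\delta_{j,e}$.
* All $y$'s are on $e$, in another order: take $o_{j,k,e}$, where $j$ precedes $k$ in $\sigma$ but not in $c'$.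
* Some $y_j$ is active via $\alpha$ with $h\in\{\alpha^\pm\}$ a half-edge of $e$: take $\psi_h-\psi_{\alpha^*}$. On $c'$ it is $z_{\alpha^*}-z_{\alpha^*}=0$. On $c_\sigma$ it is $z_h-z_{\alpha^*}$, and this is not in $\eta_\sigma$. Either $\alpha^*$ is not a half-edge of $e$, and then it lies in a different component; or $\alpha^*$ is the other end of the loop $e$, and then the two end gaps of $e$ are distinct components since $n\ge1$.

If $\sigma\neq\sigma'$, some $o_{j,k,e}$ lies in exactly one of $\eta_\sigma,\eta_{\sigma'}$, so the $\eta_\sigma$ are pairwise distinct.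

**Step 5: the localization of $E^\infty$ and the count.** By Step 4 only $p=0$ survives at $\eta_\sigma$. So all $d_r$, $r\ge1$, vanish after localization, and $(E^\infty_{0,i})_{\eta_\sigma}=(E^1_{0,i}(c_\sigma))_{\eta_\sigma}$. At $\eta_\sigma$ each $C_w$ with $w\in W'$ is homotopy equivalent to a free module of rank $d(w)-2$ in degree $1$, as in Step 1, because the half-edges of $w$ lie in at least two components. Also $|W'|=i$, and $H_0(\bigotimes_{w\notin W'}C_w)=P_{c_\sigma}/\eta_\sigma$. So the localization is a vector space over the residue field of $\eta_\sigma$, of dimension $\ell:=\prod_{w\in W'}(d(w)-2)$.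

Filter $E^\infty_{0,i}$ by graded submodules whose successive quotients are shifts of $\Lambda/\mathfrak p$ with $\mathfrak p$ a homogeneous prime, and localize at $\eta_\sigma$. A factor with $\mathfrak p\subsetneq\eta_\sigma$ would have infinite length after localization, so none occurs. A factor with $\mathfrak p=\eta_\sigma$ has length $1$, and factors with $\mathfrak p\not\subset\eta_\sigma$ vanish. Hence $\Lambda/\eta_\sigma$ occurs exactly $\ell$ times. Each occurrence contributes $m^{D-1}/(D-1)!$ to leading order, and the remaining factors contribute non-negatively to the coefficient of $m^{D-1}$. There are $n!$ permutations $\sigma$, with distinct primes, so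
$$L_n\ge\frac{n!\,\ell}{(\Delta^i+n-1)!}>0,$$
where $\ell>0$ because $d(w)\ge3$ for $w\in W'$. By part 1 the coefficient of $k^{\Delta^i-1+n}$ is $\frac{\dim V_\lambda}{n!}L_n\ge\dim V_\lambda\,\ell/(\Delta^i+n-1)!$. It is positive, so the degree is exactly $\Delta^i-1+n$. $\blacksquare$
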